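\title{Quasi-$F^\infty$-split and quasi-$F$-regular heights of Gorenstein isolated singularities}

\begin{abstract}
Let $R$ be a Gorenstein $F$-finite local ring of characteristic $p$ that has an isolated singularity and is not $F$-pure. We prove that if the quasi-$F^\infty$-split height $n$ of $R$ is finite, then $R$ is quasi-$F$-regular, its quasi-$F$-regular height lies between $n$ and $2n-1$, and the two heights agree when the residue field is perfect. They do not agree in general: for every prime $p$ we give a hypersurface over $\mathbb F_p(\lambda)$ for which the heights are $2$ and $3$. This answers a question of Takamatsu and Yoshikawa. The proofs translate both heights into statements about Frobenius and Verschiebung acting on the top local cohomology of the rings of Witt vectors of $R$.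
\end{abstract}

\section{Introduction}

Fix a prime $p$, and let $(R,\mathfrak m,k)$ be a Noetherian local ring of characteristic $p$ and dimension $d$, with Frobenius $F\colon r\mapsto r^p$. For an $R$-module $M$ let $F^e_*M$ be $M$ with $r$ acting as $r^{p^e}$. The ring $R$ is \emph{$F$-finite} if $F_*R$ is a finite $R$-module, and $R^\circ$ is the set of elements of $R$ that lie in no minimal prime. The ring $R$ is \emph{$F$-pure} if $F\colon R\to F_*R$ stays injective after tensoring with any $R$-module. An $F$-finite ring $S$ is \emph{strongly $F$-regular} if for every $c\in S^\circ$ there are $e\ge1$ and an $S$-linear map $\varphi\colon F^e_*S\to S$ with $\varphi(c)=1$.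

Suppose that $R$ is Gorenstein and $F$-finite. Then $H^d_{\mathfrak m}(R)$ is the injective hull $E$ of $k$, and both properties can be read on it: $R$ is $F$-pure if and only if $F$ is injective on $H^d_{\mathfrak m}(R)$, and $R$ is strongly $F$-regular if and only if for every $c\in R^\circ$ some $cF^e$ is injective on $H^d_{\mathfrak m}(R)$. (A map from $R$ to a finite module $M$ splits if and only if it stays injective after tensoring with $E$, and $M\otimes_RH^d_{\mathfrak m}(R)=H^d_{\mathfrak m}(M)$.) The invariants studied here weaken these two conditions by letting Frobenius act on Witt vectors.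

Let $W_n(R)$ be the ring of Witt vectors of length $n$, with Frobenius $F$, restriction $\mathrm{Res}\colon W_n(R)\to R$ and Teichm\"uller lifts $[c]$; these are recalled in Section~\ref{sec:witt}. Let $W_n(\mathfrak m)$ be the kernel of $W_n(R)\to W_n(k)$, the ideal of Witt vectors with all components in $\mathfrak m$.

\begin{definition}\label{def:heights}
Let $(R,\mathfrak m)$ be a Gorenstein $F$-finite local ring of dimension $d$, and let $n,e\ge1$ and $c\in R$. Let $Q^e_{R,n}$ be the pushout of
\[
R\xleftarrow{\ \mathrm{Res}\ }W_n(R)\xrightarrow{\ F^e\ }F^e_*W_n(R)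
\]
in the category of $W_n(R)$-modules, with induced map $\Phi^e_{R,n}\colon R\to Q^e_{R,n}$. Let $Q^{e,c}_{R,n}$ be the pushout of
\[
Q^e_{R,n}\longleftarrow F^e_*W_n(R)\xrightarrow{\ \cdot[c]\ }F^e_*W_n(R),
\]
and let $\Phi^{e,c}_{R,n}$ be the composite $R\to Q^e_{R,n}\to Q^{e,c}_{R,n}$. The maps induced on $H^d_{W_n(\mathfrak m)}(-)$ carry the same names.
\begin{enumerate}
\item $R$ is \emph{$n$-quasi-$F^e$-split} if $\Phi^e_{R,n}\colon H^d_{\mathfrak m}(R)\to H^d_{W_n(\mathfrak m)}(Q^e_{R,n})$ is injective. The least such $n$ is $\mathrm{ht}^e(R)$, and $\mathrm{ht}^\infty(R)=\sup_{e\ge1}\mathrm{ht}^e(R)$ is the \emph{quasi-$F^\infty$-split height}.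
\item $R$ is \emph{$n$-quasi-$F$-regular} if for every $c\in R^\circ$ there is $e\ge1$ such that $\Phi^{e,c}_{R,n}\colon H^d_{\mathfrak m}(R)\to H^d_{W_n(\mathfrak m)}(Q^{e,c}_{R,n})$ is injective. The least such $n$ is the \emph{quasi-$F$-regular height} $\mathrm{ht}^{\mathrm{reg}}(R)$, and $R$ is \emph{quasi-$F$-regular} if $\mathrm{ht}^{\mathrm{reg}}(R)<\infty$.
\end{enumerate}
A height is $\infty$ if no such $n$ exists.
\end{definition}

For $n=1$ we have $W_1(R)=R$ and $\Phi^{e,c}_{R,1}=cF^e$, so $\mathrm{ht}^\infty(R)=1$ means that $R$ is $F$-pure, and $\mathrm{ht}^{\mathrm{reg}}(R)=1$ means that $R$ is strongly $F$-regular. In general, a class in $H^d_{\mathfrak m}(R)$ is killed by $\Phi^{e,c}_{R,n}$ exactly when one of its lifts to the local cohomology of $W_n(R)$ is killed by $[c]F^e$ (Proposition~\ref{prop:kernel}). This becomes harder as $n$ grows, and the heights record the length at which it becomes impossible for nonzero classes. One has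
\[
1\le\mathrm{ht}^1(R)\le\mathrm{ht}^2(R)\le\cdots\le\mathrm{ht}^\infty(R)\le\mathrm{ht}^{\mathrm{reg}}(R)\le\infty .
\]
How large is the last gap? For $F$-pure rings it can be as large as possible: the node has $\mathrm{ht}^\infty=1$ and $\mathrm{ht}^{\mathrm{reg}}=\infty$ (Example~\ref{ex:node}). The following question, posed by Takamatsu and Yoshikawa in \cite{TY}, where special classes of rings are treated, concerns the other rings. We say that $R$ has an \emph{isolated singularity} if $R_{\mathfrak p}$ is regular for all primes $\mathfrak p\ne\mathfrak m$.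

\begin{quote}
\emph{Let $R$ be a Gorenstein $F$-finite local ring that has an isolated singularity and is not $F$-pure. If $\mathrm{ht}^\infty(R)<\infty$, is $R$ quasi-$F$-regular? Is $\mathrm{ht}^\infty(R)=\mathrm{ht}^{\mathrm{reg}}(R)$?}
\end{quote}

The answer to the first question is yes. The answer to the second is yes if the residue field is perfect, and no in general, in every characteristic. Let $0^*_{H^d_{\mathfrak m}(R)}$, the tight closure of zero, be the set of $z\in H^d_{\mathfrak m}(R)$ for which there is $c\in R^\circ$ with $cF^ez=0$ for all $e\gg0$.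

\begin{theorem}\label{thm:A}
Let $(R,\mathfrak m,k)$ be a Gorenstein $F$-finite local ring with an isolated singularity or, more generally, such that $R_{\mathfrak p}$ is strongly $F$-regular for all primes $\mathfrak p\neq\mathfrak m$. Assume that $R$ is not $F$-pure and that $n:=\mathrm{ht}^\infty(R)<\infty$. Then $n\ge2$, and:
\begin{enumerate}
\item $R$ is quasi-$F$-regular, and $n\le\mathrm{ht}^{\mathrm{reg}}(R)\le2n-1$;
\item if $k$ is perfect, or if $F$ is nilpotent on $0^*_{H^d_{\mathfrak m}(R)}$, then $\mathrm{ht}^{\mathrm{reg}}(R)=\mathrm{ht}^\infty(R)$.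
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:B}
Let $p$ be any prime, $k=\mathbb F_p(\lambda)$ with $\lambda$ transcendental, $U=u_1\cdots u_{p-2}$ (so $U=1$ if $p=2$), and $R=k[[x,w,u_1,\dots,u_{p-2},y]]/(f)$ with
\[
f=x^p+\lambda w^{p(p-1)}+\sum_{j=1}^{p-2}u_j^{p-1}+xwUy^p+y^{p^2+1}.
\]
Then $R$ is an $F$-finite Gorenstein local ring with an isolated singularity, it is not $F$-pure, $\mathrm{ht}^e(R)=2$ for all $e\ge1$, so that $\mathrm{ht}^\infty(R)=2$, and $\mathrm{ht}^{\mathrm{reg}}(R)=3$.
\end{theorem}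

Thus the bound $2n-1$ is attained for $n=2$ in every characteristic. We make no claim about its sharpness for $n\ge3$.

The reason for both answers is the following. Put $H_n=H^d_{W_n(\mathfrak m)}(W_n(R))$. Let $N_n\subset H_n$ consist of the classes killed by a power of $F$, and let $M_n\supset N_n$ consist of the classes killed by $[c]F^e$ for some $c\ne0$ and all $e\gg0$. Under the hypotheses of Theorem~\ref{thm:A}, $\mathrm{ht}^\infty(R)$ is the least $n$ with $\mathrm{Res}(N_n)=0$ and $\mathrm{ht}^{\mathrm{reg}}(R)$ is the least $n$ with $\mathrm{Res}(M_n)=0$. The quotient $M_n/N_n$ is a $W_n(k)$-module of finite length on which $F$ is injective; for $n=1$ it is a finite-dimensional $k$-vector space with an injective $p$-linear map. Over a perfect field such a map is bijective, and this allows one to correct a lift in $M_n$ of the socle generator of $H_1$ to a lift in $N_n$. One is led to expect equality of the heights, and over perfect fields this is right. Over an imperfect field the map $\mu v\mapsto\mu^pv$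 on a line $kv$ is injective but not surjective, and the correction can fail. What survives is a counting argument that trades powers of Frobenius for powers of Verschiebung and loses $n-1$ units of length.

Section~\ref{sec:witt} sets up the modules $H_n$. Section~\ref{sec:two} works out length two and the case $p=2$ of Theorem~\ref{thm:B}, where the role of the residue field is visible by hand. Sections~\ref{sec:MN} and~\ref{sec:A} prove Theorem~\ref{thm:A}, and Section~\ref{sec:B} completes the proof of Theorem~\ref{thm:B}.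

\section{Frobenius on the local cohomology of Witt vectors}\label{sec:witt}

From now on $(R,\mathfrak m,k)$ is a Gorenstein $F$-finite local ring of characteristic $p$ and dimension $d$, and $x_1,\dots,x_d$ is a system of parameters. As $R$ is Cohen--Macaulay, the $x_i$ are nonzerodivisors and $H^i_{\mathfrak m}(R)=0$ for $i<d$. The socle $\{z:\mathfrak mz=0\}$ of $H^d_{\mathfrak m}(R)\cong E$ is a line $k\eta$, and every nonzero submodule of $H^d_{\mathfrak m}(R)$ contains $\eta$.

\subsection*{Witt vectors}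
For a commutative ring $S$, the set $W_n(S)=S^n$ carries a unique ring structure that is functorial in $S$ and makes the ghost components $(a_0,\dots,a_{n-1})\mapsto\sum_{j\le i}p^ja_j^{p^{i-j}}$, $0\le i<n$, ring homomorphisms $W_n(S)\to S$. We put $W_0(S)=0$. The truncation $\alpha\mapsto\alpha|_m$ to the first $m\le n$ components is a ring homomorphism $W_n(S)\to W_m(S)$, and $\mathrm{Res}(\alpha)=\alpha|_1$. The Teichm\"uller lift $[a]=(a,0,\dots,0)$ is multiplicative but not additive. The Verschiebung $V\colon W_{n-1}(S)\to W_n(S)$, $(a_0,\dots,a_{n-2})\mapsto(0,a_0,\dots,a_{n-2})$, is additive and injective with image $\ker(\mathrm{Res})$, and $(a_0,\dots,a_{n-1})=\sum_iV^i[a_i]$. If $S$ has characteristic $p$, then $F(a_0,\dots,a_{n-1})=(a_0^p,\dots,a_{n-1}^p)$ is a ring endomorphism of $W_n(S)$, $p^n=0$ in $W_n(S)$, and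
\begin{equation}\label{eq:rules}
FV=VF,\qquad F[a]=[a^p],\qquad \alpha\cdot V^i(\beta)=V^i\big((F^i\alpha)|_{n-i}\cdot\beta\big)
\end{equation}
for $\alpha\in W_n(S)$ and $\beta\in W_{n-i}(S)$. In particular $[c]V\beta=V([c^p]\beta)$. Truncation commutes with $F$, satisfies $(V\beta)|_m=V(\beta|_{m-1})$, and kills the image of $V^m$.

We need two more facts. First, $W_n(R)$ is Noetherian because $R$ is $F$-finite \cite[Appendix]{LZ}. Second, $W_n(S)_{[x]}=W_n(S_x)$ for $x\in S$: since $[x]^N(a_0,a_1,\dots)=(x^Na_0,x^{pN}a_1,\dots)$, a power of $[x]$ clears the denominators of any element of $W_n(S_x)$ and kills any given element of $\ker(W_n(S)\to W_n(S_x))$.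

\subsection*{The modules $H_n$}
The ideal $\ker(\mathrm{Res})=VW_{n-1}(R)$ is nilpotent, because $Va\cdot Vb=pV(ab)$ and $p^n=0$. So the radical of an ideal $I\subset W_n(R)$ is $\mathrm{Res}^{-1}(\sqrt{\mathrm{Res}(I)})$. The ideals $([x_1],\dots,[x_d])$ and $W_n(\mathfrak m)$ map onto $(x_1,\dots,x_d)$ and $\mathfrak m$, hence have the same radical $\mathrm{Res}^{-1}(\mathfrak m)$. As $W_n(R)$ is Noetherian, $H^i_{W_n(\mathfrak m)}(-)$ is therefore computed by the \v{C}ech complex on $[x_1],\dots,[x_d]$. This complex has length $d$, so the functor $H^d:=H^d_{W_n(\mathfrak m)}(-)$ is right exact, and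
\begin{equation}\label{eq:cech}
H_n:=H^d(W_n(R))=W_n(R_{x_1\cdots x_d})\Big/\sum_{i=1}^dW_n(R_{x_1\cdots\widehat{x_i}\cdots x_d}).
\end{equation}
We have $H_1=H^d_{\mathfrak m}(R)$ and $H_0=0$. By functoriality, $F$, $V$ and truncation preserve the subgroups in the denominator, so they act on the $H_n$. The rules \eqref{eq:rules} hold in $W_n(R_{x_1\cdots x_d})$, so they hold when one of $\alpha,\beta$ is a cohomology class and the other a Witt vector over $R$; also $F(\alpha z)=F(\alpha)F(z)$ for $\alpha\in W_n(R)$ and $z\in H_n$. Inverting $[x]$ and inverting $F^e[x]=[x]^{p^e}$ give the same localization, so $H^d(F^e_*W_n(R))=F^e_*H_n$.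

Let $W_n(R)$ act on $W_{n-1}(R)$ through $\alpha\mapsto(F\alpha)|_{n-1}$, and call this module $F_*W_{n-1}(R)$. By \eqref{eq:rules} the sequence $0\to F_*W_{n-1}(R)\xrightarrow{V}W_n(R)\to R\to0$ is an exact sequence of $W_n(R)$-modules. Since $H^{d-1}_{\mathfrak m}(R)=0$, we obtain the exact sequence
\begin{equation}\label{eq:ses}
0\to H_{n-1}\xrightarrow{\ V\ }H_n\xrightarrow{\ \mathrm{Res}\ }H_1\to0 .
\end{equation}
The injectivity of $V$ is used throughout. By \eqref{eq:ses} and \eqref{eq:rules}, the submodules $V^iH_{n-i}$ filter $H_n$, and the $i$-th graded piece is $F^i_*H_1=H^d_{\mathfrak m}(F^i_*R)$, with $W_n(R)$ acting through $\mathrm{Res}$. The local cohomology at $\mathfrak m$ of a finite $R$-module is Artinian, and $F^i_*R$ is finite. Hence $H_n$ is an Artinian $W_n(R)$-module.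

\subsection*{The kernel formula}
The next proposition removes the pushouts from the problem. The case $c=1$ describes $\Phi^e_{R,n}$.

\begin{proposition}\label{prop:kernel}
For $n,e\ge1$ and $c\in R$,
\[
\ker\big(\Phi^{e,c}_{R,n}\colon H_1\to H^d(Q^{e,c}_{R,n})\big)=\mathrm{Res}\big(\ker([c]F^e\colon H_n\to H_n)\big).
\]
\end{proposition}

\begin{proof}
The pushout of a map $g\colon A\to B$ along a surjection $A\to A/K$ is $B/g(K)$. Applying this twice gives $Q^e_{R,n}=F^e_*W_n(R)/F^eVW_{n-1}(R)$ and $Q^{e,c}_{R,n}=F^e_*W_n(R)/[c]F^eVW_{n-1}(R)$, and $\Phi^{e,c}_{R,n}$ sends $\mathrm{Res}(\alpha)$ to the class of $[c]F^e\alpha$. Apply the right exact functor $H^d$ to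
\[
F_*W_{n-1}(R)\xrightarrow{\ [c]F^eV\ }F^e_*W_n(R)\to Q^{e,c}_{R,n}\to0
\]
to get $H^d(Q^{e,c}_{R,n})=H_n/[c]F^eVH_{n-1}$. Let $\zeta\in H_n$ be a lift of $\omega\in H_1$. Then $\Phi^{e,c}_{R,n}(\omega)=0$ if and only if $[c]F^e(\zeta-Vu)=0$ for some $u\in H_{n-1}$, and by \eqref{eq:ses} the elements $\zeta-Vu$ are exactly the lifts of $\omega$.
\end{proof}

\begin{corollary}\label{cor:first}
\begin{enumerate}
\item $\Phi^{e,c}_{R,n}$ fails to be injective on $H_1$ if and only if $\eta$ has a lift $z\in H_n$ with $[c]F^ez=0$.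
\item If $\Phi^{e,c}_{R,n}$ is injective on $H_1$, so is $\Phi^{e,c}_{R,n+1}$. Hence $R$ is $n$-quasi-$F^e$-split if and only if $n\ge\mathrm{ht}^e(R)$, and $n$-quasi-$F$-regular if and only if $n\ge\mathrm{ht}^{\mathrm{reg}}(R)$.
\item If $R$ is not $F$-pure, then $F(k\eta)=0$ and $\mathrm{ht}^e(R)\ge2$ for all $e\ge1$.
\end{enumerate}
\end{corollary}

\begin{proof}
(1) The kernel is an $R$-submodule of $H_1$, so it is nonzero if and only if it contains $\eta$. (2) If $z\in H_{n+1}$ lifts $\eta$ and $[c]F^ez=0$, then $z|_n$ lifts $\eta$ and $[c]F^e(z|_n)=0$. (3) The kernel of $F$ on $H_1$ is a nonzero submodule, since $F(rz)=r^pFz$. So it contains $k\eta$, and $F^e\eta=0$ shows that $R$ is not $1$-quasi-$F^e$-split.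
\end{proof}

In dimension at most one, a Teichm\"uller lift shows that Witt vectors give nothing beyond $F$-purity.

\begin{lemma}\label{lem:lowdim}
If $d\le1$ and $R$ is not $F$-pure, then $\mathrm{ht}^1(R)=\infty$.
\end{lemma}

\begin{proof}
If $d=0$, then $H_n=W_n(R)$, and $\eta\in H_1=R$ satisfies $\eta^p=F\eta=0$; so $[\eta]$ lifts $\eta$ and $F[\eta]=[\eta^p]=0$ for every $n$. If $d=1$, then $H_n=W_n(R_{x_1})/W_n(R)$. Let $a\in R_{x_1}$ represent $\eta$. Then $F\eta=0$ means $a^p\in R$, so $F[a]=[a^p]$ is zero in $H_n$ for every $n$. Corollary~\ref{cor:first}(1) applies in both cases.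
\end{proof}

For $d\ge2$ this argument breaks down: $F\eta=0$ says only that $a^p$ is a \emph{sum} of elements of the rings $R_{x_1\cdots\widehat{x_i}\cdots x_d}$, and the Teichm\"uller lift of a sum is not the sum of the lifts. The error term is the subject of the next section.

\begin{example}\label{ex:node}
Theorem~\ref{thm:A} fails for $F$-pure rings. Let $R=\mathbb F_p[[s,t]]/(st)$, the ring of pairs $(g,h)\in\mathbb F_p[[s]]\times\mathbb F_p[[t]]$ with $g(0)=h(0)$. The element $x=s+t$ is a parameter, and $R_x=\mathbb F_p((s))\times\mathbb F_p((t))$; so $R$ has an isolated singularity. If $(g,h)\in R_x$ and $(g^p,h^p)\in R$, then $(g,h)\in R$; so $F$ is injective on $H_1=R_x/R$, and $\mathrm{ht}^\infty(R)=1$. The idempotent $\epsilon=(1,0)\in R_x\setminus R$ satisfies $[x]F^e[\epsilon]=[x\epsilon]=[s]\in W_n(R)$ for all $n,e$. By Proposition~\ref{prop:kernel} no $\Phi^{e,x}_{R,n}$ is injective, so $\mathrm{ht}^{\mathrm{reg}}(R)=\infty$.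
\end{example}

\section{Length two and a surface in characteristic two}\label{sec:two}

Suppose that $R$ is not $F$-pure, and let $\zeta\in H_2$ be a lift of $\eta$. Since $\mathrm{Res}(F\zeta)=F\eta=0$, there is a unique $\xi\in H_1$ with $F\zeta=V\xi$. The other lifts are $\zeta+Vu$ with $u\in H_1$, and by \eqref{eq:rules}
\begin{equation}\label{eq:two}
[c]F^e(\zeta+Vu)=V\big(c^pF^{e-1}(\xi+Fu)\big).
\end{equation}
So everything in length two depends on the coset $\xi+F(H_1)$: by Corollary~\ref{cor:first}(1), $\Phi^{e,c}_{R,2}$ is injective if and only if no element of this coset is killed by $c^pF^{e-1}$. To separate the two heights we want a coset that contains no class killed by a power of $F$, but contains a class killed by all $c^pF^{e-1}$ for a fixed $c$. A class $v$ with $Fv=v$ has the second property, but $v=0+Fv$ lies in the coset of $0$. A multiple $\kappa v$ with $\kappa\notin k^p$ need not.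

\begin{lemma}\label{lem:criterion}
Let $d\ge1$ and suppose that $R$ contains a coefficient field, identified with $k$. Suppose that there are $\zeta\in H_2$, $v\in H_1$, $\kappa\in k\setminus k^p$ and a $k$-linear map $\pi\colon H_1\to k$ such that
\begin{enumerate}
\item[(i)] $\mathrm{Res}(\zeta)=\eta$ and $F\zeta=V(\kappa v)$;
\item[(ii)] $Fv=v$ and $\pi(v)=1$;
\item[(iii)] $\pi(Fu)=\pi(u)^p$ for all $u\in H_1$.
\end{enumerate}
Then $R$ is not $F$-pure, $\mathrm{ht}^e(R)=2$ for all $e\ge1$, and $\mathrm{ht}^{\mathrm{reg}}(R)\ge3$.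
\end{lemma}

\begin{proof}
By (i), $F\eta=\mathrm{Res}(F\zeta)=0$, so $R$ is not $F$-pure and $\mathrm{ht}^e(R)\ge2$. For $u\in H_1$ and $e\ge1$, conditions (ii) and (iii) give
\[
\pi\big(F^{e-1}(\kappa v+Fu)\big)=\big(\kappa+\pi(u)^p\big)^{p^{e-1}},
\]
and this is nonzero, since otherwise $\kappa=(-\pi(u))^p\in k^p$. By \eqref{eq:two} with $c=1$ and the injectivity of $V$, no lift of $\eta$ is killed by $F^e$; so $\mathrm{ht}^e(R)=2$. Now let $c\in R^\circ$ be a power of $x_1$ with $c^pv=0$. Then \eqref{eq:two} and (ii) give $[c]F^e\zeta=V(c^p\kappa^{p^{e-1}}v)=0$ for \emph{all} $e\ge1$. So $R$ is not $2$-quasi-$F$-regular, and $\mathrm{ht}^{\mathrm{reg}}(R)\ge3$ by Corollary~\ref{cor:first}(2).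
\end{proof}

\subsection*{Tools for hypersurfaces}
Three facts let us verify these hypotheses for the rings of Theorem~\ref{thm:B}. Let $k=\mathbb F_p(\lambda)$, $B=k[[t_1,\dots,t_d]]$, $A=B[[x]]$, and let $f\in B[x]$ be monic of degree $p$ with all other coefficients in the maximal ideal of $B$. Let $R=A/(f)$. The regular ring $A$ is generated over $A^p$ by the monomials in $\lambda,x,t_1,\dots,t_d$ with exponents less than $p$, so $R$ is $F$-finite; it is Gorenstein of dimension $d$ as a hypersurface.

\emph{Singular locus.} Let $P\ni f$ be a prime of $A$ such that $A_P/(f)$ is not regular. Since $A_P$ is regular, $f\in P^2A_P$. A derivation $D$ of $A$ extends to $A_P$ and maps $P^2A_P$ into $PA_P$, so $D(f)\in P$. Besides the partial derivatives we may take for $D$ the derivation $\partial_\lambda$ of $k$, acting on coefficients. The same derivation shows that $\gamma\lambda\notin k^p$ for $\gamma\in\mathbb F_p^\times$, since it kills $k^p$.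

\emph{Local cohomology.} By Weierstrass division $R=\bigoplus_{a=0}^{p-1}x^aB$. So $t_1,\dots,t_d$ is a system of parameters, and $H_1$ has the $k$-basis $x^at_1^{-b_1}\cdots t_d^{-b_d}$ with $0\le a\le p-1$ and all $b_i\ge1$. Call a term $\mu x^at_1^{m_1}\cdots t_d^{m_d}$, with $\mu\in k$, $a\ge0$, $m_i\in\mathbb Z$, \emph{negligible} if some $m_i\ge0$. It lies in $R_{t_1\cdots\widehat{t_i}\cdots t_d}$, so by \eqref{eq:cech} its class in $H_1$ and the class of its Teichm\"uller lift in $H_n$ vanish. Put $T=t_1\cdots t_d$. The basis element $x^{p-1}/T$ is killed by each $t_i$, and by $x$ because $x^p\in(t_1,\dots,t_d)R$; so we may take $\eta=x^{p-1}/T$.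

\emph{Teichm\"uller lift of a sum.} For elements $a_1,\dots,a_r$ of a ring $S$ and $N\ge1$, we have in $W_2(S)$
\begin{equation}\label{eq:teich}
\Big[\Big(\sum_ia_i\Big)^N\Big]=\sum_{|\alpha|=N}\binom N\alpha[a^\alpha]+V\Big(\sum_{|\beta|=pN}g_\beta a^\beta\Big),
\end{equation}
where $\alpha,\beta\in\mathbb N^r$ are multi-indices, $\binom N\alpha$ is the multinomial coefficient, and the $g_\beta$ are defined by the identity of polynomials
\[
\sum_\beta g_\beta X^\beta=\frac1p\Big(\Big(\sum_iX_i\Big)^{pN}-\sum_{|\alpha|=N}\binom N\alpha X^{p\alpha}\Big).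
\]
The $g_\beta$ are integers because $(\sum X_i)^{pN}\equiv(\sum X_i^p)^N\pmod p$, and $g_\beta=\frac1p\binom{pN}\beta$ if $\beta\notin p\mathbb N^r$. By functoriality it suffices to prove \eqref{eq:teich} for $S=\mathbb Z[X_1,\dots,X_r]$ and $a_i=X_i$. There the ghost map $(a_0,a_1)\mapsto(a_0,a_0^p+pa_1)$ is an injective ring homomorphism with $[s]\mapsto(s,s^p)$ and $Vs\mapsto(0,ps)$, and it sends both sides to $\big((\sum X_i)^N,(\sum X_i)^{pN}\big)$.

\subsection*{The case $p=2$}

\begin{proposition}\label{prop:p2}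
Let $k=\mathbb F_2(\lambda)$ and $R=k[[x,w,y]]/(f)$ with $f=x^2+\lambda w^2+xwy^2+y^5$. Then $R$ has an isolated singularity and satisfies the hypotheses of Lemma~\ref{lem:criterion}.
\end{proposition}

\begin{proof}
A prime $P$ of the singular locus contains $\partial_\lambda f=w^2$ and $\partial_yf=y^4$, hence $w$ and $y$, and then $f\in P$ gives $x\in P$. So the singularity is isolated.

The parameters are $w,y$. Let $\eta=x/(wy)$, $v=x/(wy^2)$, let $\zeta$ be the class of $[x/(wy)]$, and let $\pi$ be the coefficient of the basis element $v$. In $R$ we have $x^2=xwy^2+\lambda w^2+y^5$, so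
\[
\Big(\frac x{wy}\Big)^2=\frac xw+\frac\lambda{y^2}+\frac{y^3}{w^2}.
\]
For $p=2$, $N=1$, formula \eqref{eq:teich} reads $[a+b+c]=[a]+[b]+[c]+V(ab+ac+bc)$. Therefore
\[
F\Big[\frac x{wy}\Big]=\Big[\frac xw\Big]+\Big[\frac\lambda{y^2}\Big]+\Big[\frac{y^3}{w^2}\Big]+V\Big(\frac{\lambda x}{wy^2}+\frac{xy^3}{w^3}+\frac{\lambda y}{w^2}\Big).
\]
All terms except $\lambda x/(wy^2)$ are negligible, so $F\zeta=V(\lambda v)$. This is (i) with $\kappa=\lambda$. For $i,j\ge1$ we have $F(w^{-i}y^{-j})=w^{-2i}y^{-2j}$ and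
\[
F(xw^{-i}y^{-j})=xw^{1-2i}y^{2-2j}+\lambda w^{2-2i}y^{-2j}+w^{-2i}y^{5-2j}.
\]
For $(i,j)=(1,2)$ the last two terms are negligible and the first is $v$; this is (ii). The only term in these formulas that can be a multiple of $v$ is $xw^{1-2i}y^{2-2j}$, and it equals $v$ only for $(i,j)=(1,2)$. So $\pi(F\varepsilon)=0$ for every basis element $\varepsilon\ne v$, and $\pi(F\sum\mu_\varepsilon\varepsilon)=\sum\mu_\varepsilon^2\,\pi(F\varepsilon)=\mu_v^2$, which is (iii).
\end{proof}

\begin{remark}
The condition $\lambda\notin k^2$ is used twice. If we adjoin $\mu$ with $\mu^2=\lambda$, then $F(\zeta-V(\mu v))=V(\lambda v)-V(\mu^2v)=0$, so the new ring is not $2$-quasi-$F^1$-split. Moreover, with $x'=x+\mu w$ we get $f=x'^2+(x'+\mu w)wy^2+y^5\in(x',y)^2$, so the singularity is no longer isolated.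
\end{remark}

\section{Uniform annihilators and the modules $M_n$, $N_n$}\label{sec:MN}

We use three facts from \cite{HH}: $F$-finite regular rings are strongly $F$-regular; strong $F$-regularity is a local property; strongly $F$-regular rings are normal. By the first, an isolated singularity satisfies the more general hypothesis of Theorem~\ref{thm:A}. By Lemma~\ref{lem:lowdim} that theorem is vacuous for $d\le1$. So in this section and the next we assume that $d\ge2$ and that $R_{\mathfrak p}$ is strongly $F$-regular for all $\mathfrak p\neq\mathfrak m$. The primes of height at most one differ from $\mathfrak m$, so the localizations at them are normal, hence regular. Thus $R$ satisfies Serre's conditions $R_1$ and $S_2$; it is a normal local domain, and $R^\circ=R\setminus\{0\}$. Each ring $R_{x_i}$ is strongly $F$-regular, because all its localizations at primes are.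

For $n\ge0$ define
\begin{align*}
N_n&=\{z\in H_n:\ F^ez=0\text{ for some }e\ge1\},\\
M_n&=\{z\in H_n:\ \text{there is }c\in R\setminus\{0\}\text{ with }[c]F^ez=0\text{ for all }e\gg0\}.
\end{align*}
Thus $M_1=0^*_{H^d_{\mathfrak m}(R)}$.

\begin{lemma}\label{lem:formal}
$N_n\subset M_n$ are $F$-stable $W_n(R)$-submodules of $H_n$. Truncation maps $M_n$ to $M_m$ and $N_n$ to $N_m$ for $m\le n$. Moreover $M_n\cap\ker(\mathrm{Res})=VM_{n-1}$.
\end{lemma}

\begin{proof}
Stability under $F$ and truncation, and the inclusion (take $c=1$), follow from the definitions. Stability under scalars follows from $[c]F^e(\alpha z)=F^e(\alpha)[c]F^ez$. If $c,c'$ work for $z,z'\in M_n$, then $cc'\ne0$ works for $z+z'$. Finally $[c]F^eVu=V([c^p]F^eu)$. If $c$ works for $Vu$, then $c^p$ works for $u$ because $V$ is injective; if $c$ works for $u$, then so does $c^p$, and $c$ works for $Vu$. Now use \eqref{eq:ses}.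
\end{proof}

Proposition~\ref{prop:kernel} shows at once that $N_n$ governs $\mathrm{ht}^\infty(R)$. That $M_n$ governs $\mathrm{ht}^{\mathrm{reg}}(R)$ is less direct, for two reasons. In the definition of $M_n$ the element $c$ and the range of $e$ depend on $z$, whereas to disprove $n$-quasi-$F$-regularity we need one $c$ for which \emph{every} $e\ge1$ fails. And an element of $\ker([c]F^e)$ for a single $e$ has no evident reason to lie in $M_n$. Both difficulties are resolved by a power of the parameters that kills $\ker([c]F^e)$ for large $e$ and does not depend on $c$. This is the place where strong $F$-regularity away from $\mathfrak m$ enters.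

Call an additive map $\theta\colon S\to S$ \emph{$p^{-e}$-linear} if $\theta(r^{p^e}s)=r\theta(s)$; this is the same as an $S$-linear map $F^e_*S\to S$. The composite of a $p^{-e}$-linear and a $p^{-e'}$-linear map is $p^{-(e+e')}$-linear, and multiplications by elements are $p^0$-linear. If $\theta$ is a $p^{-e}$-linear map on $R_x$, then $x^b\theta(R)\subset R$ for some $b\ge0$, because $R$ has finitely many generators over $R^{p^e}$.

\begin{lemma}\label{lem:L1}
There is $L\ge1$ with the following property. For every $c\ne0$ there is $e_1(c)$ such that for all $e\ge e_1(c)$ and all $i$ there is a $p^{-e}$-linear map $\theta\colon R\to R$ with $\theta(c)=x_i^L$. Consequently, if $\omega\in H_1$, $e\ge e_1(c)$ and $cF^e\omega=0$, then $x_i^L\omega=0$ for all $i$.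
\end{lemma}

\begin{proof}
Fix $i$ and write $x=x_i$. Strong $F$-regularity of $R_x$ and clearing denominators give a $p^{-e'}$-linear map $\varphi$ on $R$ with $\varphi(c)=x^b$. The exponent $b$ depends on $c$; we shrink it by composing with maps that extract $p$-th roots of powers of $x$ at a bounded cost.

Strong $F$-regularity applied to the element $1$ gives a $p^{-e}$-linear map $\varphi_1$ on $R_x$ with $\varphi_1(1)=1$. The map $s\mapsto\varphi_1(s^{p^{e-1}})$ is $p^{-1}$-linear and fixes $1$. Clearing denominators gives a $p^{-1}$-linear map $\psi$ on $R$ with $\psi(1)=x^a$. We may increase $a$ by multiplying $\psi$ by a power of $x$, so we take the same $a\ge1$ for all $i$. Define $p^{-j}$-linear maps $\psi_j$ by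
\[
\psi_0(s)=x^{2a}s,\qquad\psi_{j+1}(s)=\psi\big(x^{(p-2)a}\psi_j(s)\big).
\]
Then $\psi_j(1)=x^{2a}$ for all $j$, by induction: $\psi_{j+1}(1)=\psi(x^{pa})=x^a\psi(1)=x^{2a}$. For every $j$ with $p^j\ge b$, the $p^{-(e'+j)}$-linear map $\theta(s)=\psi_j(x^{p^j-b}\varphi(s))$ satisfies $\theta(c)=\psi_j(x^{p^j})=x\,\psi_j(1)=x^{2a+1}$. Take $L=2a+1$, and let $e_1(c)$ be the maximum over $i$ of the least admissible $e'+j$.

For the consequence, the composite $R\xrightarrow{cF^e}F^e_*R\xrightarrow{\theta}R$ sends $r$ to $\theta(r^{p^e}c)=x_i^Lr$. Applying $H^d_{\mathfrak m}$ shows that multiplication by $x_i^L$ on $H_1$ factors through $cF^e$.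
\end{proof}

\begin{lemma}\label{lem:Ln}
For every $n\ge1$ and $c\ne0$ there is $e_n(c)$ such that $e\ge e_n(c)$, $z\in H_n$ and $[c]F^ez=0$ imply $[x_i]^{nL}z=0$ for all $i$.
\end{lemma}

\begin{proof}
The case $n=1$ is Lemma~\ref{lem:L1}. For $n\ge2$ put $e_n(c)=\max(e_1(c),e_{n-1}(c^p))$. From $cF^e\mathrm{Res}(z)=0$ we get $x_i^L\,\mathrm{Res}(z)=0$, so $[x_i]^Lz=Vu$ with $u\in H_{n-1}$. Then
\[
V([c^p]F^eu)=[c]F^e\big([x_i]^Lz\big)=[x_i]^{p^eL}[c]F^ez=0 .
\]
So $[c^p]F^eu=0$, and $[x_i]^{(n-1)L}u=0$ by induction. Hence $[x_i]^{nL}z=[x_i]^{(n-1)L}Vu=V([x_i]^{p(n-1)L}u)=0$.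
\end{proof}

\begin{proposition}\label{prop:MN}
Let $n\ge1$.
\begin{enumerate}
\item[(a)] $M_n=\{z\in H_n:\ [x_i]^{nL}F^jz=0\text{ for all }i\text{ and all }j\ge0\}$.
\item[(b)] For every $c\ne0$, $\ker([c]F^e|_{H_n})\subset M_n$ for all $e\gg0$.
\item[(c)] There is $t_n$ with $[r]^{t_n}M_n=0$ for all $r\in\mathfrak m$. Moreover $W_n(\mathfrak m)M_n\subset N_n$, and $M_n$ has finite length over $W_n(R)$.
\item[(d)] $\mathrm{ht}^\infty(R)\le n$ if and only if $\mathrm{Res}(N_n)=0$, and $\mathrm{ht}^{\mathrm{reg}}(R)\le n$ if and only if $\mathrm{Res}(M_n)=0$. In particular $\mathrm{ht}^\infty(R)\le\mathrm{ht}^{\mathrm{reg}}(R)$.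
\end{enumerate}
\end{proposition}

\begin{proof}
(a) An element of the right side lies in $M_n$, with $c=x_1^{nL}$. Conversely, let $c$ work for $z\in M_n$ and let $j\ge0$. For $e$ large we have $e\ge e_n(c)$ and $[c]F^e(F^jz)=0$, so Lemma~\ref{lem:Ln} gives $[x_i]^{nL}F^jz=0$.

(b) The sets $T^{(m)}=\{z\in H_n:[x_i]^{nL}F^jz=0\text{ for all }i\text{ and }0\le j\le m\}$ form a decreasing chain of $W_n(R)$-submodules whose intersection is $M_n$ by (a). Since $H_n$ is Artinian, $T^{(m)}=M_n$ for $m\ge m_0$. Let $e\ge e_n(c)+m_0$ and $[c]F^ez=0$. For $0\le j\le m_0$ we have $[c]F^{e-j}(F^jz)=0$ and $e-j\ge e_n(c)$, so $[x_i]^{nL}F^jz=0$ by Lemma~\ref{lem:Ln}. Thus $z\in T^{(m_0)}=M_n$.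

(c) By (a), $M_1$ is killed by the ideal $(x_1^L,\dots,x_d^L)$, which contains $\mathfrak m^{t_1}$ for some $t_1$. For $n\ge2$ and $r\in\mathfrak m$, Lemma~\ref{lem:formal} gives $[r]^{t_1}M_n\subset M_n\cap\ker(\mathrm{Res})=VM_{n-1}$, and $[r]^{t_{n-1}}VM_{n-1}=V([r]^{pt_{n-1}}M_{n-1})=0$ by induction. Take $t_n=t_1+t_{n-1}$.

Every element of $W_n(\mathfrak m)$ is a sum of elements $V^i[r]$ with $r\in\mathfrak m$ and $0\le i<n$. For $z\in M_n$, the rules \eqref{eq:rules} give
\[
F^e\big(V^i[r]\cdot z\big)=V^i[r^{p^e}]\cdot F^ez=V^i\big([r]^{p^e}(F^{i+e}z)|_{n-i}\big).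
\]
Since $(F^{i+e}z)|_{n-i}\in M_{n-i}$, this vanishes once $p^e\ge t_{n-i}$. So $V^i[r]\cdot z\in N_n$.

The module $M_1$ is Artinian and killed by $\mathfrak m^{t_1}$, so the quotients $\mathfrak m^jM_1/\mathfrak m^{j+1}M_1$ are Artinian $k$-vector spaces, and $M_1$ has finite length. Since $k$ is $F$-finite, $F^i_*k$ has finite length, and hence so does $F^i_*M_1$. By Lemma~\ref{lem:formal} the submodules $V^iM_{n-i}$ filter $M_n$, with graded pieces $F^i_*\mathrm{Res}(M_{n-i})\subset F^i_*M_1$. So $M_n$ has finite length.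

(d) By Corollary~\ref{cor:first}(2), $\mathrm{ht}^\infty(R)\le n$ means that $R$ is $n$-quasi-$F^e$-split for all $e$, and by Proposition~\ref{prop:kernel} this means $\mathrm{Res}(\ker F^e|_{H_n})=0$ for all $e$, that is, $\mathrm{Res}(N_n)=0$. If $\mathrm{Res}(M_n)=0$ and $c\ne0$, then (b) gives $e\ge1$ with $\ker\Phi^{e,c}_{R,n}\subset\mathrm{Res}(M_n)=0$, so $R$ is $n$-quasi-$F$-regular. If $\mathrm{Res}(M_n)\neq0$, take $c=x_1^{nL}$: by (a), $M_n\subset\ker([c]F^e)$ for every $e\ge1$, so no $\Phi^{e,c}_{R,n}$ is injective, and $\mathrm{ht}^{\mathrm{reg}}(R)>n$ by Corollary~\ref{cor:first}(2). The last assertion follows from $N_n\subset M_n$.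
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Keep the assumptions of Section~\ref{sec:MN}, and assume that $R$ is not $F$-pure and $n=\mathrm{ht}^\infty(R)<\infty$. By Corollary~\ref{cor:first}(3), $n\ge2$ and $F(k\eta)=0$. By Proposition~\ref{prop:MN}(d), $\mathrm{ht}^{\mathrm{reg}}(R)\ge n$ and $\mathrm{Res}(N_m)=0$ for all $m\ge n$. We must show that $\mathrm{Res}(M_m)=0$ for $m=2n-1$, and for $m=n$ under the hypotheses of part (2). The only tool is $\mathrm{Res}(N_m)=0$, so we have to produce classes killed by a power of $F$ out of elements of $M_m$.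

\subsection*{Trading $F$ for $V$}
The next lemma is where the Gorenstein property (the socle is a line) and the failure of $F$-purity (Frobenius kills that line) are combined.

\begin{lemma}\label{lem:trade}
Let $m\ge n$ and $z\in M_m$. Then $\mathrm{Res}(z)\in k\eta$ and $Fz\in VM_{m-1}$.
\end{lemma}

\begin{proof}
For $r\in\mathfrak m$ we have $[r]z\in N_m$ by Proposition~\ref{prop:MN}(c), so $r\,\mathrm{Res}(z)=\mathrm{Res}([r]z)=0$. Thus $\mathrm{Res}(z)$ lies in the socle $k\eta$, and $\mathrm{Res}(Fz)=F\,\mathrm{Res}(z)=0$. By Lemma~\ref{lem:formal}, $Fz\in M_m\cap\ker(\mathrm{Res})=VM_{m-1}$.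
\end{proof}

After $n$ such trades, $F^nz$ lies in the image of $V^n$ and disappears in length $n$. Each trade lowers the length by one and requires length at least $n$, so we start in length $n+(n-1)$.

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
Let $z_0\in M_{2n-1}$. For $0\le i\le n-1$ we have $2n-1-i\ge n$, so Lemma~\ref{lem:trade} successively produces
\[
z_1\in M_{2n-2},\ \dots,\ z_{n-1}\in M_n,\ z_n\in M_{n-1}\qquad\text{with}\qquad Fz_i=Vz_{i+1}.
\]
Then $F^iz_0=V^iz_i$ for $0\le i\le n$, by induction: $F^{i+1}z_0=FV^iz_i=V^iFz_i=V^{i+1}z_{i+1}$. Truncating $F^nz_0=V^nz_n$ to length $n$ gives $F^n(z_0|_n)=0$. So $z_0|_n\in N_n$, and $\mathrm{Res}(z_0)=\mathrm{Res}(z_0|_n)=0$. Thus $\mathrm{Res}(M_{2n-1})=0$, and $\mathrm{ht}^{\mathrm{reg}}(R)\le2n-1$ by Proposition~\ref{prop:MN}(d).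
\end{proof}

\subsection*{Correcting a lift}
To avoid the loss of length we make one trade, $Fz=Vs$, and then change the lift $z$. As in \eqref{eq:two}, replacing $z$ by $z-Vs'$ replaces $s$ by $s-Fs'$. So we need $s$ to lie in the image of $F$ up to an element of $N_{n-1}$.

\begin{lemma}\label{lem:surj}
If $k$ is perfect, or if $F$ is nilpotent on $M_1$, then $M_m=F(M_m)+N_m$ for all $m\ge1$.
\end{lemma}

\begin{proof}
Suppose that $F$ is nilpotent on $M_1$. We show $M_m=N_m$ by induction, starting from $M_0=N_0=0$. If $z\in M_m$, then $\mathrm{Res}(z)\in M_1$, so $\mathrm{Res}(F^ez)=0$ for some $e$, and $F^ez=Vu$ with $u\in M_{m-1}=N_{m-1}$. If $F^{e'}u=0$, then $F^{e+e'}z=VF^{e'}u=0$.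

Suppose that $k$ is perfect, and let $P=M_m/N_m$. By Proposition~\ref{prop:MN}(c), $P$ is a module of finite length over $W_m(R)/W_m(\mathfrak m)=W_m(k)$. The map $F$ acts on $P$, with $F(\alpha z)=F(\alpha)F(z)$ for $\alpha\in W_m(k)$, and it is injective, since $Fz\in N_m$ implies $z\in N_m$. As $k$ is perfect, $F$ is an automorphism of the ring $W_m(k)$. So the image under $F$ of a submodule of $P$ is a submodule, because $\alpha F(z)=F(F^{-1}(\alpha)z)$. A composition series of $P$ is thus mapped to a strictly increasing chain of submodules of $F(P)\subset P$ with the same number of steps, which forces $F(P)=P$.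
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
Suppose that $\mathrm{Res}(M_n)\ne0$. This is an $R$-submodule of $H_1$, so there is $z\in M_n$ with $\mathrm{Res}(z)=\eta$. By Lemma~\ref{lem:trade}, $Fz=Vs$ with $s\in M_{n-1}$, and $n-1\ge1$. By Lemma~\ref{lem:surj}, $s=Fs'+\nu$ with $s'\in M_{n-1}$ and $\nu\in N_{n-1}$. The element $z'=z-Vs'$ satisfies $\mathrm{Res}(z')=\eta$ and $Fz'=Vs-VFs'=V\nu$. Hence $F^{e+1}z'=VF^e\nu=0$ for $e\gg0$, so $z'\in N_n$, contradicting $\mathrm{Res}(N_n)=0$. Thus $\mathrm{Res}(M_n)=0$ and $\mathrm{ht}^{\mathrm{reg}}(R)\le n$.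
\end{proof}

\begin{remark}
In the ring of Proposition~\ref{prop:p2} it is Lemma~\ref{lem:surj} that fails. There $v\in M_1$, because $y^2F^ev=y^2v=0$ for all $e$, and so $\lambda v\in M_1$. The map $\pi$ kills $N_1$, because $\pi(u)^{2^e}=\pi(F^eu)$, and it maps $F(M_1)$ into $k^2$. Since $\pi(\lambda v)=\lambda\notin k^2$, we have $\lambda v\notin F(M_1)+N_1$.
\end{remark}

\section{The hypersurfaces of Theorem~\ref{thm:B}}\label{sec:B}

The case $p=2$ of the following proposition is Proposition~\ref{prop:p2}.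

\begin{proposition}\label{prop:podd}
The ring $R$ of Theorem~\ref{thm:B} has an isolated singularity and satisfies the hypotheses of Lemma~\ref{lem:criterion}.
\end{proposition}

Let $p\ge3$. The polynomial $f$ is monic of degree $p$ in $x$, and its other coefficients lie in the maximal ideal of $B=k[[w,u_1,\dots,u_{p-2},y]]$. So the tools of Section~\ref{sec:two} apply, with $d=p$ and parameters $w,u_1,\dots,u_{p-2},y$. Put
\[
T=wUy,\qquad\eta=\frac{x^{p-1}}T,\qquad v=\frac{x^{p-1}}{wUy^p},
\]
let $\zeta\in H_2$ be the class of $[x^{p-1}/T]$, and let $\pi\colon H_1\to k$ be the coefficient of the basis element $v$. In $R$,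
\[
-x^p=A_0+A_w+\sum_{j=1}^{p-2}A_j+A_y,\qquad A_0=xwUy^p,\quad A_w=\lambda w^{p(p-1)},\quad A_j=u_j^{p-1},\quad A_y=y^{p^2+1},
\]
and for a multi-index $\alpha=(\alpha_0,\alpha_w,\alpha_1,\dots,\alpha_{p-2},\alpha_y)$,
\begin{equation}\label{eq:mono}
A^\alpha=\lambda^{\alpha_w}\,x^{\alpha_0}\,w^{\alpha_0+p(p-1)\alpha_w}\prod_ju_j^{\alpha_0+(p-1)\alpha_j}\;y^{p\alpha_0+(p^2+1)\alpha_y}.
\end{equation}
All computations below are read off from \eqref{eq:mono}. The terms of $f$ play the following roles. The term $A_0$ gives $Fv=v$, since $A_0^{p-1}/(wUy^p)^p=v$. The term $A_w$ carries $\lambda$. The term $A_y$ makes the singularity isolated and contributes only negligible terms to $F\zeta$ and $Fv$. The terms $A_j$ are new for $p\ge3$. The error term of $F\zeta$ in \eqref{eq:teich} has degree $p(p-1)$ in the $A$'s, while $x^{p-1}$ and $\lambda$ come from $A_0^{p-1}A_w$, of degree $p$; the remaining degree $p(p-2)$ is supplied by $\prod_jA_j^p$.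

\begin{proof}[Proof of Proposition~\ref{prop:podd} for $p\ge3$]
\emph{Isolated singularity.} A prime $P$ of the singular locus contains $\partial_\lambda f=w^{p(p-1)}$, so $w\in P$. It contains $\partial_{u_j}f=-u_j^{p-2}+xw(U/u_j)y^p$, so $u_j\in P$. It contains $\partial_yf=y^{p^2}$, so $y\in P$. Then $f\in P$ gives $x\in P$, and $P$ is the maximal ideal.

\emph{Condition (i).} We show that $F\zeta=V(\gamma\lambda v)$ with $\gamma\in\mathbb F_p^\times$; recall that $\kappa=\gamma\lambda\notin k^p$. As $p-1$ is even, $F[x^{p-1}/T]=[(-x^p)^{p-1}]\,[T^{-p}]$. Apply \eqref{eq:teich} with $N=p-1$ and use $[T^{-p}]V(s)=V(T^{-p^2}s)$: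
\[
F\Big[\frac{x^{p-1}}T\Big]=\sum_{|\alpha|=p-1}\binom{p-1}\alpha\Big[\frac{A^\alpha}{T^p}\Big]+V\Big(\sum_{|\beta|=p(p-1)}g_\beta\frac{A^\beta}{T^{p^2}}\Big).
\]
In the first sum every $A^\alpha/T^p$ is negligible. If $\alpha_w\ge1$, the exponent of $w$ is at least $p(p-1)-p\ge0$. If $\alpha_0\ge1$ or $\alpha_y\ge1$, the exponent of $y$ is at least $0$. Otherwise $\sum_j\alpha_j=p-1$ is spread over $p-2$ indices, so some $\alpha_j\ge2$, and the exponent of $u_j$ is at least $2(p-1)-p\ge0$.

In the second sum let $A^\beta/T^{p^2}$ be a term that is not negligible, so that the exponents of all parameters in $A^\beta$ are less than $p^2$. The exponent of $y$ gives $\beta_y=0$ and $\beta_0\le p-1$. The exponent of $w$ gives $\beta_w\le1$, because $2p(p-1)\ge p^2$. The exponent of $u_j$ gives $\beta_0+(p-1)\beta_j\le p^2-1=(p-1)(p+1)$, so $\beta_j\le p+1$ if $\beta_0=0$, and $\beta_j\le p$ if $\beta_0\ge1$. If $\beta_0=0$, then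
\[
|\beta|\le1+(p-2)(p+1)=p^2-p-1<p(p-1),
\]
which is impossible. So $\beta_0\ge1$, and $p(p-1)=|\beta|\le(p-1)+1+(p-2)p=p(p-1)$. Equality holds throughout: $\beta=\beta^*$ with $\beta^*_0=p-1$, $\beta^*_w=1$, $\beta_j^*=p$ for all $j$, and $\beta^*_y=0$. By \eqref{eq:mono}, in $A^{\beta^*}/T^{p^2}$ the exponents of $w$ and of each $u_j$ are $(p-1)+p(p-1)-p^2=-1$, and the exponent of $y$ is $p(p-1)-p^2=-p$. So $A^{\beta^*}/T^{p^2}=\lambda v$. Since $\beta_w^*=1$, the multi-index $\beta^*$ is not divisible by $p$, and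
\[
g_{\beta^*}=\frac1p\cdot\frac{(p(p-1))!}{(p-1)!\,(p!)^{p-2}}.
\]
As $p(p-1)<p^2$, the numerator has $p$-adic valuation $p-1$, so $g_{\beta^*}$ has valuation $-1+(p-1)-(p-2)=0$. Let $\gamma$ be the class of $g_{\beta^*}$ in $\mathbb F_p^\times$.

\emph{Condition (ii).} We have $Fv=\sum_{|\alpha|=p-1}\binom{p-1}\alpha A^\alpha/\big((wU)^py^{p^2}\big)$. Consider a term that is not negligible. The exponent of $w$ gives $\alpha_w=0$, because $p(p-1)\ge p$, and the exponent of $y$ gives $\alpha_y=0$. The exponent of $u_j$ gives $\alpha_0+(p-1)\alpha_j\le p-1$, so $\alpha_j\le1$, and $\alpha_j=0$ if $\alpha_0\ge1$. If $\alpha_0=0$, then $|\alpha|\le p-2$, which is impossible. So $\alpha_0\ge1$, all $\alpha_j$ vanish, and $\alpha_0=p-1$. This term is $A_0^{p-1}/(wUy^p)^p=v$, with coefficient $1$.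

\emph{Condition (iii).} Let $\varepsilon=x^aw^{-b_w}\prod_ju_j^{-b_j}y^{-b_y}$ be a basis element of $H_1$. Then
\[
F\varepsilon=(-1)^a\sum_{|\alpha|=a}\binom a\alpha A^\alpha\,w^{-pb_w}\prod_ju_j^{-pb_j}\,y^{-pb_y}.
\]
The exponent of $x$ in a summand is $\alpha_0\le a\le p-1$, so each summand is negligible or a scalar multiple of a basis element. For that basis element to be $v$ we need $\alpha_0=p-1$, hence $a=p-1$ and $A^\alpha=A_0^{p-1}$. The exponents of $w,u_j,y$ are then $p-1-pb_w$, $p-1-pb_j$, $p(p-1)-pb_y$, and they equal $-1,-1,-p$ only if $b_w=b_j=1$ and $b_y=p$, that is, $\varepsilon=v$. So $\pi(F\varepsilon)=0$ for $\varepsilon\ne v$, and $\pi(F\sum\mu_\varepsilon\varepsilon)=\sum\mu_\varepsilon^p\,\pi(F\varepsilon)=\mu_v^p$.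
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The ring $R$ is $F$-finite and Gorenstein by Section~\ref{sec:two}. By Proposition~\ref{prop:podd} and Lemma~\ref{lem:criterion}, it has an isolated singularity, it is not $F$-pure, $\mathrm{ht}^e(R)=2$ for all $e\ge1$, and $\mathrm{ht}^{\mathrm{reg}}(R)\ge3$. (In the proof of the lemma one can take $c=y$, since $y^pv=0$.) Theorem~\ref{thm:A}(1) with $n=2$ gives $\mathrm{ht}^{\mathrm{reg}}(R)\le3$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HH}
Hochster and Huneke, \emph{Tight closure and strong $F$-regularity}, 1989.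

\bibitem{LZ}
Langer and Zink, \emph{De Rham--Witt cohomology for a proper and smooth morphism}.

\bibitem{TY}
Teppei Takamatsu and Shou Yoshikawa, \emph{Quasi-$F^{\infty}$-split height versus quasi-$F$-regular height for rational double points and graded rings}, arXiv:2601.03491 (2026).

\end{thebibliography}
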